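\title{The least size of a tree that cannot be specialized without adding reals}

\begin{abstract}
Consider trees of height $\omega_1$ and arbitrary width that have no uncountable branch. Let $\mathfrak{st}$ be the least size of such a tree that is not special, and let $\mathfrak{no}$ be the least size of such a tree that cannot be made special by a forcing adding no reals, so that $\aleph_1\le\mathfrak{st}\le\mathfrak{no}\le\mathfrak c$. We prove in ZFC that $\mathfrak p\le\mathfrak{no}$ and that $\mathrm{non}(\mathcal M)=\aleph_1$ implies $\mathfrak{no}=\aleph_1$. It follows that $\mathfrak{no}<\mathfrak c$ and $\mathfrak{st}<\mathfrak{no}$ are each consistent: the first holds in the Cohen model, the second in a model of $\mathfrak p=\mathfrak c=\aleph_2$ that contains a Suslin tree.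
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{tree} is a partial order $(T,<)$ in which the set $t{\downarrow}=\{s\in T:s<t\}$ of predecessors of each node $t$ is well-ordered. The order type of $t{\downarrow}$ is the \emph{height} of $t$, the nodes of height $\alpha$ form the $\alpha$-th \emph{level}, and the height of $T$ is the least $\alpha$ whose level is empty. For a cardinal $\lambda$, an \emph{$(\omega_1,{\le}\lambda)$-Aronszajn tree} is a tree of height $\omega_1$ with no uncountable branch, all of whose levels have cardinality at most $\lambda$. A tree is \emph{special} if it is a union of countably many antichains.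

Specialness is a certificate for the absence of long branches. A branch meets each antichain at most once, so a special tree has no uncountable branch, and the same antichains rule out an uncountable branch in every larger universe. The certificate need not exist: a Suslin tree, that is, a tree of height $\omega_1$ all of whose chains and antichains are countable, has no uncountable branch and is not a union of countably many antichains. One can then try to add the certificate by forcing. Without a restriction this is always possible for a trivial reason, since a forcing that makes $T$ countable makes it a union of countably many singletons. We say that $T$ can be \emph{forced to be special without adding reals} if there is a forcing $\mathbb P$ that adds no new reals such that $T$ is special in $V^{\mathbb P}$. Such a forcing preserves $\omega_1$, so $T$ keeps its height and the trivial solution is excluded. Two cardinals measure how large a tree has to be before things go wrong.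
\begin{itemize}
\item $\mathfrak{st}$ is the least cardinal $\lambda$ such that there is a non-special $(\omega_1,{\le}\lambda)$-Aronszajn tree of cardinality $\lambda$.
\item $\mathfrak{no}$ is the least cardinal $\lambda$ such that there is an $(\omega_1,{\le}\lambda)$-Aronszajn tree of cardinality $\lambda$ that cannot be forced to be special without adding reals.
\end{itemize}
A tree of cardinality $\lambda$ has levels of cardinality at most $\lambda$. So $\mathfrak{st}$ and $\mathfrak{no}$ are simply the least sizes of a tree of height $\omega_1$ without uncountable branches that is not special, respectively cannot be specialized without adding reals. It is known that ZFC proves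
\[
\aleph_1\le\mathfrak{st}\le\mathfrak{no}\le\mathfrak c .
\]
The first inequality holds because a tree of height $\omega_1$ has $\aleph_1$ nonempty levels, and the second because a special tree is specialized by the trivial forcing. The third needs an example; we give one in Proposition~\ref{prop:upper}, because it is the starting point for half of this paper. Under CH all four cardinals coincide. The following problem, which comes from Switzer's paper~\cite{Switzer}, asks whether the last two inequalities can be strict.

\medskip
\noindent\textbf{Problem.} Is it consistent that $\mathfrak{no}<\mathfrak c$? Is it consistent that $\mathfrak{st}<\mathfrak{no}$?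
\medskip

The example behind $\mathfrak{no}\le\mathfrak c$ suggests the answer ``no'' to the first question. It consists of all closed bounded subsets of a stationary set, and it resists specialization because it contains the limit of \emph{every} suitable increasing $\omega$-sequence of its nodes, among them the sequence built to defeat a given coloring. It is natural to expect that a tree with fewer than $\mathfrak c$ nodes misses too many limits to resist. The second question is of a different kind. If $\mathfrak{no}=\aleph_1$ then $\mathfrak{st}=\mathfrak{no}$, so a positive answer requires a lower bound for $\mathfrak{no}$, that is, a forcing that specializes trees with uncountable levels and adds no reals.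

The answer to both questions is yes. Let $\mathrm{non}(\mathcal M)$ be the least size of a nonmeager subset of $\omega^\omega$, and let $\mathfrak p$ be the least size of a family $\mathcal F$ of infinite subsets of $\omega$ such that all finite intersections of members of $\mathcal F$ are infinite and $\mathcal F$ has no infinite pseudointersection (an infinite $B\subseteq\omega$ with $B\setminus A$ finite for all $A\in\mathcal F$). By an \emph{outer model} we mean a transitive model $W\supseteq V$ of ZFC with the same ordinals, for instance a generic extension.

\begin{theorem}\label{thm:A}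
If $\mathrm{non}(\mathcal M)=\aleph_1$, then $\mathfrak{no}=\aleph_1$. More precisely, for every nonmeager $Y\subseteq\omega^\omega$ of size $\aleph_1$ there is an $(\omega_1,{\le}\aleph_1)$-Aronszajn tree of size $\aleph_1$ that is non-special in every outer model $W\supseteq V$ with $\omega_1^W=\omega_1^V$ in which $Y$ is still nonmeager.
\end{theorem}

\begin{theorem}\label{thm:B}
$\mathfrak p\le\mathfrak{no}$. Every tree of height $\omega_1$ with no uncountable branch and of cardinality less than $\mathfrak p$ can be forced to be special without adding reals.
\end{theorem}

\begin{corollary}\label{cor:main}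
\begin{itemize}
\item[(1)] If $\kappa^{\aleph_0}=\kappa\ge\aleph_2$, then adding $\kappa$ Cohen reals gives $\mathfrak{st}=\mathfrak{no}=\aleph_1<\mathfrak c=\kappa$.
\item[(2)] For every regular $\kappa\ge\aleph_2$ of $L$, some ccc extension of $L$ satisfies $\mathfrak{st}=\aleph_1<\mathfrak{no}=\mathfrak c=\kappa$.
\end{itemize}
\end{corollary}

Theorems~\ref{thm:A} and~\ref{thm:B} are theorems of ZFC. We do not settle whether $\aleph_1<\mathfrak{no}<\mathfrak c$, and in particular $\mathfrak{st}<\mathfrak{no}<\mathfrak c$, is consistent.

The expectation described above fails because the sequence that defeats a coloring is not special to that coloring: a comeager set of sequences works, so limits along a nonmeager set of sequences, chosen in advance, suffice. This is Theorem~\ref{thm:A}, proved in Section~\ref{sec:A}. Theorem~\ref{thm:B} is proved in Section~\ref{sec:B} with a forcing whose conditions are countable partial colorings together with countably many commitments about the future. Section~\ref{sec:models} builds the two models of Corollary~\ref{cor:main}.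

\section{Background}\label{sec:background}

\subsection*{Trees and colorings}
A function $f:A\to\omega$ with $A\subseteq T$ is a \emph{specializing coloring} if $f(s)\ne f(t)$ whenever $s<t$ are in $A$. A tree $T$ is special if and only if it has a specializing coloring defined on all of $T$: the fibers of such a coloring are antichains, and if $T=\bigcup_nA_n$ with antichains $A_n$, then $t\mapsto\min\{n:t\in A_n\}$ is specializing. A tree of countable height is special, being the union of its levels. In a tree of height $\omega_1$ a chain has at most one node on each level, so an uncountable chain has nodes of arbitrarily large countable height and its downward closure is a branch that meets every level; ``no uncountable branch'' and ``no uncountable chain'' mean the same. We do not require trees to have a single root. Adding a root changes neither the size, the height $\omega_1$, the existence of uncountable branches, nor specialness. Enumerations of countable sets may repeat elements unless we say that they are injective.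

\subsection*{Meager sets}
Call a tree $Z\subseteq\omega^{<\omega}$ of finite sequences \emph{nowhere dense} if every $\sigma\in\omega^{<\omega}$ has an extension outside $Z$. The closed nowhere dense subsets of $\omega^\omega$ are exactly the sets $[Z]$ of infinite branches of such trees, and $Y\subseteq\omega^\omega$ is \emph{meager} if $Y\subseteq\bigcup_n[Z_n]$ for some sequence of nowhere dense trees. The sequence $\langle Z_n:n<\omega\rangle$ is coded by a real, and being a nowhere dense tree does not depend on the universe in which it is evaluated. Passing to complements, $Y$ is nonmeager if and only if it meets every countable intersection of dense open sets. Countable sets are meager, so $\mathrm{non}(\mathcal M)\ge\aleph_1$.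

\subsection*{The cardinal $\mathfrak p$}
We have $\mathfrak p\le\mathfrak c$, because a nonprincipal ultrafilter on $\omega$ has no infinite pseudointersection $B$: split $B$ into infinite halves $B_0,B_1$; then $B$ is almost contained in neither $B_0$ nor $\omega\setminus B_0$. A poset is \emph{$\sigma$-centered} if it is a union of countably many sets in each of which any finitely many elements have a common lower bound in the poset; countable posets are examples. A \emph{filter} is an upward closed set in which any two elements have a common lower bound in the set.

\begin{theorem}[Bell \cite{Bell}]\label{thm:bell}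
For every $\sigma$-centered poset and every family of fewer than $\mathfrak p$ dense subsets of it there is a filter meeting all of them.
\end{theorem}

\begin{corollary}\label{cor:split}
Let $\aleph_0\le\lambda<\mathfrak p$ and let $\mathcal A$ be a nonempty family of at most $\lambda$ infinite subsets of $\omega$. There is $X\subseteq\omega$ such that $A\cap X$ and $A\setminus X$ are infinite for all $A\in\mathcal A$.
\end{corollary}

\begin{proof}
For $A\in\mathcal A$, $i<2$ and $m<\omega$, the set of $s\in2^{<\omega}$ that take the value $i$ at $m$ or more points of $A$ is dense in the countable poset $2^{<\omega}$. Let $G$ be a filter meeting these at most $\lambda$ sets, and let $X=\{j:(\bigcup G)(j)=1\}$.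
\end{proof}

\subsection*{Elementary submodels}
Below, $\theta$ is a regular cardinal so large that $H(\theta)$, the collection of sets whose transitive closure has size less than $\theta$, contains all objects under discussion and their power sets. Let $N\prec H(\theta)$ be countable and $\delta=N\cap\omega_1$. We use the following facts.
\begin{itemize}
\item[(N1)] If a true statement $\exists z\,\varphi(z)$ has its parameters in $N$, then it has a witness $z\in N$.
\item[(N2)] $\delta$ is a countable limit ordinal; finite subsets of $N$ are elements of $N$; countable elements of $N$ are subsets of $N$.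
\item[(N3)] If $E\in N$ is unbounded in $\omega_1$, then $E\cap\delta$ is unbounded in $\delta$. So $\delta\in E$ if $E$ is a club.
\item[(N4)] If $X\subseteq\omega_1$ is stationary, then $N$ can be chosen to contain any given countable set of parameters and to satisfy $\delta\in X$.
\end{itemize}
We also use that there is a set $S\subseteq\omega_1$ that is stationary and \emph{co-stationary}, meaning that $\omega_1\setminus S$ is stationary too.

\subsection*{Forcing}
We write $q\le p$ when $q$ is stronger than $p$. A forcing is \emph{$\omega$-distributive} if the intersection of countably many dense open sets is dense; such a forcing adds no new $\omega$-sequence of ground model elements. A forcing is \emph{$\sigma$-closed} if decreasing $\omega$-sequences have lower bounds, and this implies $\omega$-distributivity. A forcing that adds no reals preserves $\omega_1$: otherwise the extension contains a well-order of $\omega$ of type $\omega_1^V$, which is a real and cannot lie in $V$.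

\section{Trees of closed sets}\label{sec:A}

For $X\subseteq\omega_1$ let $\mathbb T(X)$ be the set of nonempty closed bounded sets $c\subseteq X$, ordered by end-extension: $c\le d$ if and only if $c=d\cap(\max c+1)$. The predecessors of $d$ are the sets $d\cap(\alpha+1)$ with $\alpha\in d$ and $\alpha<\max d$, so $\mathbb T(X)$ is a tree in which every node has countably many predecessors.

\begin{lemma}\label{lem:TX}
\begin{itemize}
\item[(1)] If $X$ is co-stationary, then $\mathbb T(X)$ has no uncountable chain.
\item[(2)] Let $c_0\le c_1\le\cdots$ be nodes of $\mathbb T(X)$ and let $\delta\in X$ satisfy $\max c_n<\delta=\sup_n\max c_n$ for all $n$. Then $x=\bigcup_nc_n\cup\{\delta\}$ is a node of $\mathbb T(X)$, $c_n<x$ for all $n$, and every predecessor of $x$ is below some $c_n$.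
\end{itemize}
\end{lemma}

\begin{proof}
Let $d$ be the union of a chain $K$ of nodes. For $c\in K$ we have $d\cap(\max c+1)=c$, so every limit point of $d$ below $\max c$ lies in $c$. Hence $d$ contains all its limit points below $\sup d$. In (1), distinct nodes of a chain have distinct maxima, so the union of an uncountable chain would be a club contained in $X$, disjoint from the stationary set $\omega_1\setminus X$. In (2), $x$ is closed and $x\cap(\max c_n+1)=c_n$; a predecessor $x\cap(\alpha+1)$ is below $c_n$ as soon as $\max c_n>\alpha$.
\end{proof}

\subsection{The full tree and the bound $\mathfrak{no}\le\mathfrak c$}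

The idea of Theorem~\ref{thm:A} is visible in the full tree: climb towards a point $\delta\in X$ and use up every color on the way.

\begin{lemma}\label{lem:full}
If $X$ is stationary, then $\mathbb T(X)$ is not special.
\end{lemma}

\begin{proof}
Suppose $f:\mathbb T(X)\to\omega$ is specializing. Take a countable $N\prec H(\theta)$ with $X,f\in N$ and $\delta=N\cap\omega_1\in X$, and let $\langle\beta_n:n<\omega\rangle$ be cofinal in $\delta$. Choose $c_0\le c_1\le\cdots$ in $\mathbb T(X)\cap N$, starting with $c_0=\{\min X\}$. Given $c_n$, let $s_n\ge c_n$ be a node in $N$ of color $n$ if any node $s\ge c_n$ has color $n$, which is possible by (N1), and let $s_n=c_n$ otherwise. Put $c_{n+1}=s_n\cup\{\alpha\}$ for some $\alpha\in X\cap N$ above $\beta_n$ and $\max s_n$, using (N3). By Lemma~\ref{lem:TX}, $x=\bigcup_nc_n\cup\{\delta\}$ is a node above all $c_n$. Let $n=f(x)$. Since $x\ge c_n$ has color $n$, the node $s_n$ was chosen of color $n$, and $s_n<x$. This contradicts the choice of $f$.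
\end{proof}

Stationarity of $X$ provides the top point $\delta$, and a forcing extension need not preserve it. The remedy is to use a set and its complement at the same time.

\begin{proposition}\label{prop:upper}
$\mathfrak{no}\le\mathfrak c$.
\end{proposition}

\begin{proof}
Let $S$ be stationary and co-stationary and let $T=\mathbb T(S)\cup\mathbb T(\omega_1\setminus S)$; nodes from different parts are disjoint sets, hence incomparable. By Lemma~\ref{lem:TX}, $T$ has no uncountable chain, and $|T|\le\aleph_1^{\aleph_0}=\mathfrak c$. By Lemma~\ref{lem:full}, $T$ is not special, so its height is uncountable; as every node has countable height, the height of $T$ is $\omega_1$. Let $W$ be a forcing extension with no new reals. Then $\omega_1^W=\omega_1^V$, and $W$ has no new bounded subsets of $\omega_1$, since a bijection in $V$ between a countable ordinal and $\omega$ turns such a subset into a real. So $T$ is $\mathbb T(S)\cup\mathbb T(\omega_1\setminus S)$ as computed in $W$. One of $S$ and $\omega_1\setminus S$ is stationary in $W$, because two clubs intersect, and Lemma~\ref{lem:full} applied in $W$ shows that $T$ is not special there. Hence $\mathfrak{no}\le|T|\le\mathfrak c$.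
\end{proof}

\subsection{A subtree of size $\aleph_1$}

We want a subtree $T_X\subseteq\mathbb T(X)$ of size $\aleph_1$ for which the proof of Lemma~\ref{lem:full} survives. The node $x$ must now be put into the tree before $f$ and $N$ are known, and this raises two difficulties. First, the climb takes place in $T_X\cap N$, which has to be predicted. For a tree of size $\aleph_1$ that comes with enumerations in type $\omega_1$, the set $T_X\cap N$ depends only on $\delta$. Second, the climb depends on $f$. But each of its tasks (settle color $n$; pass $\beta_n$) can be carried out at any time, whatever has happened before. If climbs are coded by elements of $\omega^\omega$, each task is therefore a dense open set, and any nonmeager set of codes contains a successful climb.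

The coding is as follows. Let $\langle a_i:i<\omega\rangle$ enumerate a nonempty countable set $C$ of nodes. Each $y\in\omega^\omega$ \emph{steers} a sequence $c^y_0\le c^y_1\le\cdots$ in $C$ by
\[
c^y_0=a_{y(0)},\qquad c^y_{n+1}=\begin{cases}a_{y(n+1)}&\text{if }c^y_n\le a_{y(n+1)},\\ c^y_n&\text{otherwise,}\end{cases}
\]
and we put $d_y=\bigcup_nc^y_n$. The node $c^y_m$ depends only on $y{\upharpoonright}(m+1)$, and any $a_i\ge c^y_m$ can be reached in the next step by taking $y(m+1)=i$.

Fix a nonmeager $Y\subseteq\omega^\omega$ of size $\aleph_1$ and a stationary, co-stationary $X\subseteq\omega_1$. By recursion on $\xi<\omega_1$ we define an increasing sequence of downward closed sets $U_\xi\subseteq\mathbb T(X)$ with $|U_\xi|\le\aleph_1$, and surjections $e_\xi:\omega_1\to U_\xi$. Let $U_0=\{\{\alpha\}:\alpha\in X\}$. For $\xi>0$ put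
\[
U_{<\xi}=\bigcup_{\eta<\xi}U_\eta,\qquad C_\xi=\bigcup_{\eta<\xi}e_\eta[\xi],
\]
so that $C_\xi$ is a nonempty countable subset of $U_{<\xi}$; it is our prediction for the trace of a model $N$ with $N\cap\omega_1=\xi$. Let $U_\xi$ consist of the nodes of $U_{<\xi}$ together with the following.
\begin{itemize}
\item[(a)] All sets $c\cup\{\alpha\}$ with $c\in U_{<\xi}$, $\alpha\in X$ and $\alpha>\max c$.
\item[(b)] If $\xi\in X$ is a limit ordinal and $\max c<\xi$ for all $c\in C_\xi$: fix an enumeration $\langle a_i:i<\omega\rangle$ of $C_\xi$ and add the sets $d_y\cup\{\xi\}$ for those $y\in Y$ with $\sup d_y=\xi$.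
\end{itemize}
The predecessors of a set added in (a) are $c$ and its predecessors. By Lemma~\ref{lem:TX}(2), a set added in (b) is a node of $\mathbb T(X)$ whose predecessors lie below nodes $c^y_n\in U_{<\xi}$. So $U_\xi$ is downward closed, and $|U_\xi|\le\aleph_1$ because $|X|=|Y|=\aleph_1$. Let $T_X=\bigcup_{\xi<\omega_1}U_\xi$. It is a downward closed subset of $\mathbb T(X)$ of size $\aleph_1$, and it has no uncountable chain by Lemma~\ref{lem:TX}(1).

\begin{proposition}\label{prop:TX}
Let $W\supseteq V$ be an outer model with $\omega_1^W=\omega_1^V$ in which $Y$ is nonmeager and $X$ is stationary. Then $T_X$ is not special in $W$.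
\end{proposition}

\begin{proof}
Work in $W$ and suppose $f:T_X\to\omega$ is specializing. Take a countable $N\prec H(\theta)$ containing $X$, $f$, $T_X$ and $\langle U_\xi,e_\xi:\xi<\omega_1\rangle$, with $\delta=N\cap\omega_1\in X$.

The prediction is correct: $N\cap T_X=C_\delta$. Indeed, if $c\in N\cap T_X$ then by (N1) there are $\eta,\zeta\in N\cap\omega_1=\delta$ with $c=e_\eta(\zeta)$, and conversely $e_\eta(\zeta)\in N$ for $\eta,\zeta<\delta$. In particular $\max c\in N\cap\omega_1=\delta$ for $c\in C_\delta$. So clause (b) was applied at stage $\delta$, with an enumeration $\langle a_i:i<\omega\rangle$ of $C_\delta$ that lies in $V$. Use it to define $c^y_m$ and $d_y$ for all $y\in\omega^\omega$ of $W$; for $y\in Y$ these are the sets computed in $V$. For $n<\omega$ and $\beta<\delta$ let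
\begin{align*}
O_n&=\{y:\exists m\ [f(c^y_m)=n\text{ or no }s\ge c^y_m\text{ in }T_X\text{ has }f(s)=n]\},\\
O'_\beta&=\{y:\exists m\ \max c^y_m>\beta\}.
\end{align*}
These sets are open, since $c^y_m$ depends on finitely many values of $y$. To see that they are dense, let $\sigma\in\omega^{m+1}$ and let $c\in C_\delta\subseteq N$ be the common value of $c^y_m$ for $y\supseteq\sigma$. If no $s\ge c$ in $T_X$ has color $n$, then every $y\supseteq\sigma$ is in $O_n$. If some $s\ge c$ has color $n$, then by (N1) there is such an $s$ in $N\cap T_X=C_\delta$, say $s=a_i$, and every $y\supseteq\sigma^\frown i$ has $f(c^y_{m+1})=n$. For $O'_\beta$ pick $\alpha\in X\cap N$ above $\beta$ and $\max c$. By clause (a), $c\cup\{\alpha\}\in T_X\cap N=C_\delta$, say $c\cup\{\alpha\}=a_i$, and every $y\supseteq\sigma^\frown i$ has $\max c^y_{m+1}=\alpha>\beta$.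

Since $Y$ is nonmeager in $W$, there is $y\in Y\cap\bigcap_nO_n\cap\bigcap_{\beta<\delta}O'_\beta$. Then $\sup d_y=\delta$, so $x=d_y\cup\{\delta\}$ was added at stage $\delta$. Let $n=f(x)$ and let $m$ witness $y\in O_n$. We have $c^y_m<x$. The first alternative in $O_n$ gives two comparable nodes of color $n$, and the second is refuted by $s=x$. Both are contradictions.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Fix a stationary, co-stationary $S$ and let $T=T_S\cup T_{\omega_1\setminus S}$. Then $|T|=\aleph_1$ and $T$ has no uncountable chain. If $W$ is as in the theorem, then $S$ or $\omega_1\setminus S$ is stationary in $W$, so $T$ is not special in $W$ by Proposition~\ref{prop:TX}. The case $W=V$ shows that $T$ is not special, so its height is uncountable and therefore equal to $\omega_1$. Thus $T$ is an $(\omega_1,{\le}\aleph_1)$-Aronszajn tree as required.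

Now let $W$ be a forcing extension of $V$ with no new reals. Then $\omega_1^W=\omega_1^V$. If $Y$ were meager in $W$, the sequence of nowhere dense trees witnessing this would be coded by a real, would lie in $V$, and would witness that $Y$ is meager in $V$. So $T$ is not special in $W$, and $\mathfrak{no}=\aleph_1$.
\end{proof}

\begin{remark}
The hypothesis $|Y|=\aleph_1$ does more than keep $T_X$ small. It gives the surjections $e_\xi$ from $\omega_1$, and these make $N\cap T_X$ a function of $N\cap\omega_1$ alone.
\end{remark}

\section{Specializing trees of size less than $\mathfrak p$}\label{sec:B}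

Throughout this section $T\in V$ is a tree of height $\omega_1$ with no uncountable chain and $|T|=\lambda$, where $\aleph_1\le\lambda<\mathfrak p$.

\subsection{Why approximations alone do not suffice}\label{sub:naive}

The finite specializing colorings, ordered by reverse inclusion, add a specializing coloring $f$ of $T$, but they add a real. If $t_0,t_1,\dots$ are distinct nodes and $r\in\omega^\omega\cap V$, then any condition can be extended by giving some uncolored $t_n$ a fresh color other than $r(n)$, so $n\mapsto f(t_n)$ is new. Conditions must therefore be infinite. A countable coloring can be extended to a node $y$ only if some color is unused below $y$, and to an infinite chain above $y$ only if infinitely many are. The next example shows that this requirement is not enough.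

\begin{example}\label{ex:naive}
Suppose the levels of $T$ are countable, and write $T_{<\alpha}$ for the set of nodes of height below $\alpha$. Let $P_0$ consist of the specializing colorings $f:T_{<\alpha}\to\omega$, $\alpha<\omega_1$, such that $\omega\setminus f[y{\downarrow}]$ is infinite for every $y$ of height $\alpha$. Let $D_n$ be the set of $f\in P_0$, with domain $T_{<\alpha}$ say, such that $n\in f[y{\downarrow}]$ for every $y$ of height $\alpha$. Then $D_n$ is open. It is dense: given $f$ on $T_{<\alpha}$, give each $y$ of height $\alpha$ the color $n$ if $n\notin f[y{\downarrow}]$ and any color outside $f[y{\downarrow}]$ otherwise. A level is an antichain, so the result is specializing, and each node of height $\alpha+1$ sees just one more color, and sees $n$. But $\bigcap_nD_n=\emptyset$. If a generic filter $G$ specializes $T$ and $T_{<\alpha_n}$ is the domain of a member of $G\cap D_n$, then the $\alpha_n$ are cofinal in $\omega_1^V$, since otherwise a node of height $\sup_n\alpha_n$ would see all colors below it. So $P_0$ cannot specialize $T$ without collapsing $\omega_1$.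
\end{example}

Consider what a proof of $\omega$-distributivity needs. Given dense open sets $D_n$ in a countable model $N$, we build conditions in $N$ entering each $D_n$ and want their union to be a condition. For each node $y$ sitting just above the part of $T$ that $N$ knows, infinitely many colors must stay unused below $y$. So we must be able to enter a dense set while keeping finitely many colors away from the predecessors of finitely many given nodes outside $N$. In $P_0$ this fails for $D_n$ and the color $n$. We enlarge conditions by \emph{promises}, commitments to keep a finite set of colors away from many nodes at every later stage, in such a way that any failure of this kind can be converted into a promise that refutes it (Lemma~\ref{lem:avoid}). A second difficulty is the width of $T$: there may be uncountably many nodes $y$ to take care of in $\omega$ steps. Theorem~\ref{thm:bell} handles this.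

\subsection{Reduction to size $\aleph_1$}\label{sub:collapse}

Countable approximations can exhaust $T$ in $\omega_1$ steps only if $|T|=\aleph_1$, so we first collapse $\lambda$. Let $\mathrm{Col}(\omega_1,\lambda)$ be the $\sigma$-closed poset of countable partial functions from $\omega_1$ to $\lambda$, let $H$ be generic over $V$, and let $V_1=V[H]$. Then $\omega_1^{V_1}=\omega_1^V$, $|T|=\aleph_1$ in $V_1$, and
\begin{equation}\label{eq:closed}
\text{every $\omega$-sequence in $V_1$ of elements of $V$ belongs to $V$.}
\end{equation}
In particular, every subset of $V$ that is countable in $V_1$ belongs to $V$.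

\begin{lemma}\label{lem:nobranch}
$T$ has no uncountable chain in $V_1$.
\end{lemma}

\begin{proof}
Work in $V$ and suppose $p$ forces that $\dot b$ is a chain in $T$ meeting every level. For $p'\le p$ the set $\{t:\exists p''\le p'\ (p''\Vdash t\in\dot b)\}$ meets every level, so it is uncountable and hence not a chain. Thus there are two incomparable nodes and two extensions of $p'$ that force them, respectively, into $\dot b$. By recursion choose conditions $p_s$ for $s\in2^{<\omega}$ and nodes $t_s$ for $s\ne\emptyset$ with $p_\emptyset=p$, $p_{s^\frown i}\le p_s$, $p_{s^\frown i}\Vdash t_{s^\frown i}\in\dot b$, and $t_{s^\frown0},t_{s^\frown1}$ incomparable. Let $\alpha<\omega_1$ exceed the heights of all $t_s$. For $r\in2^\omega$ let $q_r$ be a lower bound of the $p_{r\upharpoonright n}$ that decides the node $u_r$ of $\dot b$ of height $\alpha$. Then $u_r>t_{r\upharpoonright n}$ for all $n\ge1$. If $r\ne r'$, then $u_r$ and $u_{r'}$ lie above two incomparable nodes $t_{s^\frown0},t_{s^\frown1}$, so $u_r\ne u_{r'}$. Hence $\mathfrak c\le|T|=\lambda<\mathfrak p\le\mathfrak c$, a contradiction.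
\end{proof}

From now on we work in $V_1$ and define an $\omega$-distributive forcing $P$ that specializes $T$. The collapse has a price. Every $r\in2^\omega$ appears as $n\mapsto(\bigcup H)(\omega\cdot\xi+n)$ for some $\xi<\omega_1$, by density, so CH holds in $V_1$ and Theorem~\ref{thm:bell} covers only countably many dense sets there. Each time we need that theorem we shall use \eqref{eq:closed} to move the problem back to $V$. (If $\lambda=\aleph_1$, the collapse can be omitted and the rest of the section read with $V_1=V$.)

\subsection{Frontiers}\label{sub:frontier}

The levels of $T$ may be uncountable, so we replace the sets $T_{<\alpha}$ by countable ones. Fix a bijection $e:\omega_1\to T$, let $I_\alpha=e[\alpha]$, and let $E$ be the set of limit ordinals $\alpha<\omega_1$ such that $I_\alpha$ is downward closed in $T$. The set $E$ is closed, as increasing unions of downward closed sets are downward closed. It is unbounded: given $\alpha_0$, choose $\alpha_0<\alpha_1<\cdots$ such that $I_{\alpha_{n+1}}$ contains the countably many predecessors of nodes of $I_{\alpha_n}$; then $\sup_n\alpha_n\in E$. Let $E_{\ge\gamma}=E\setminus\gamma$.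

For $\alpha\in E$, the \emph{frontier} $M_\alpha$ is the set of minimal elements of $T\setminus I_\alpha$. It is an antichain and plays the role of the $\alpha$-th level. For $x\in T\setminus I_\alpha$ let $x[\alpha]$ be the least $y\le x$ with $y\notin I_\alpha$; it is the unique element of $M_\alpha$ that is $\le x$, and $x[\alpha]=x$ for $x\in M_\alpha$. We have
\begin{align}
x[\alpha]{\downarrow}&=x{\downarrow}\cap I_\alpha&&\text{for }x\notin I_\alpha,\label{eq:trace}\\
(x[\beta])[\alpha]&=x[\alpha]&&\text{for $\alpha\le\beta$ in $E$ and }x\notin I_\beta.\label{eq:compose}
\end{align}
For \eqref{eq:trace}, a node $t<x$ in $I_\alpha$ is comparable with $x[\alpha]$, and $t\ge x[\alpha]$ would put $x[\alpha]$ into the downward closed set $I_\alpha$. For \eqref{eq:compose}, both sides are elements of $M_\alpha$ below $x$. Unlike levels, frontiers can overlap and can be uncountable: a root of $T$ lies in $M_\alpha$ for as long as it has not been enumerated. The bijection $e$ need not be in $V$, but each $I_\alpha$ is in $V$ by \eqref{eq:closed}. Therefore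
\begin{equation}\label{eq:MinV}
M_\alpha\in V\text{ and }|M_\alpha|^V\le\lambda\qquad\text{for every }\alpha\in E .
\end{equation}

We consider tuples $\bar c=(c_1,\dots,c_k)$ of nodes, possibly with repeated coordinates, and project them coordinatewise: $\bar c[\alpha]=(c_1[\alpha],\dots,c_k[\alpha])$. Tuples $\bar c,\bar c'$ are \emph{disjoint} if $c_i\ne c'_j$ for all $i,j$. If $\bar d[\alpha]$ and $\bar d'[\alpha]$ are disjoint, then so are $\bar d$ and $\bar d'$.

\begin{lemma}\label{lem:cover}
Let $k\ge1$ and let $\mathcal K$ be a family of $k$-tuples with no infinite pairwise disjoint subfamily. Then some finite set $Q$ contains a coordinate of every member of $\mathcal K$, and every pairwise disjoint subfamily of $\mathcal K$ has at most $|Q|$ members.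
\end{lemma}

\begin{proof}
Let $Q$ be the set of coordinates of the members of a maximal pairwise disjoint subfamily, which is finite. By maximality every member of $\mathcal K$ has a coordinate in $Q$, and disjoint tuples have different coordinates in $Q$.
\end{proof}

\begin{definition}\label{def:system}
Let $\gamma\in E$ and $1\le k<\omega$. A \emph{$k$-system from $\gamma$} is a sequence $\mathcal T=\langle\mathcal T_\alpha:\alpha\in E_{\ge\gamma}\rangle$ with $\emptyset\ne\mathcal T_\alpha\subseteq M_\alpha^k$ such that for all $\alpha<\beta$ in $E_{\ge\gamma}$:
\begin{itemize}
\item[(T1)] if $\bar d\in\mathcal T_\beta$, then $\bar d[\alpha]\in\mathcal T_\alpha$;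
\item[(T2)] for each $\bar c\in\mathcal T_\alpha$ there is $\bar d\in\mathcal T_\beta$ with $\bar d[\alpha]=\bar c$, called a \emph{lift} of $\bar c$.
\end{itemize}
\end{definition}

By (T2), a pairwise disjoint family in $\mathcal T_\alpha$ lifts to a pairwise disjoint family of the same size in $\mathcal T_\beta$. A system is a pruned tree of tuples. If $b$ were an uncountable branch of $T$, the singletons $\{\min(b\setminus I_\alpha)\}$ would form a $1$-system that never widens. The next lemma says that without such a branch every system spreads out; it is the only place where Lemma~\ref{lem:nobranch} is used.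

\begin{lemma}[Dispersal]\label{lem:disperse}
Let $\mathcal T$ be a $k$-system from $\gamma$. For all sufficiently large $\alpha\in E$, the set $\mathcal T_\alpha$ contains an infinite pairwise disjoint family.
\end{lemma}

\begin{proof}
Such families lift, so it suffices to find one $\alpha$. Suppose there is none, and for $\alpha\in E_{\ge\gamma}$ let $Q_\alpha$ be a finite set as in Lemma~\ref{lem:cover} for $\mathcal T_\alpha$. Pick $\bar z^\beta\in\mathcal T_\beta$ for each $\beta\in E_{\ge\gamma}$, and let $\mathcal U$ be an ultrafilter on $E_{\ge\gamma}$ containing all final segments. Fix $\alpha$. For $\beta\ge\alpha$ the tuple $\bar z^\beta[\alpha]$ is in $\mathcal T_\alpha$ by (T1), so $z^\beta_i[\alpha]=y$ for one of the finitely many pairs $(i,y)\in\{1,\dots,k\}\times Q_\alpha$. Hence there is a pair $(i_\alpha,y_\alpha)$ with $\{\beta\ge\alpha:z^\beta_{i_\alpha}[\alpha]=y_\alpha\}\in\mathcal U$. Fix $i$ with $i_\alpha=i$ for uncountably many $\alpha$. For two such ordinals $\alpha,\alpha'$ the two sets in $\mathcal U$ share a $\beta$, and then $y_\alpha,y_{\alpha'}\le z^\beta_i$ are comparable. Since $y_\alpha\notin I_\alpha$ and every node lies in $I_\alpha$ for all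 large $\alpha$, a node equals $y_\alpha$ for only countably many $\alpha$. So these $y_\alpha$ form an uncountable chain, contrary to Lemma~\ref{lem:nobranch}.
\end{proof}

\subsection{Promises and the forcing}\label{sub:forcing}

Let $\gamma\le\alpha$ be in $E$, let $f:I_\alpha\to\omega$, and let $F\subseteq\omega$ be finite. A tuple $\bar c$ of nodes of $T\setminus I_\alpha$ is \emph{$(\gamma,F)$-clean for $f$} if $f(t)\notin F$ whenever $t\in I_\alpha\setminus I_\gamma$ and $t<c_i$ for some $i$: since stage $\gamma$, no color from $F$ has been used below $\bar c$. Two facts follow from \eqref{eq:trace} and from $I_\beta\setminus I_\gamma=(I_\alpha\setminus I_\gamma)\cup(I_\beta\setminus I_\alpha)$.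
\begin{itemize}
\item[(C1)] $\bar c$ is $(\gamma,F)$-clean for $f$ if and only if $\bar c[\alpha]$ is.
\item[(C2)] If $f\subseteq g:I_\beta\to\omega$ with $\beta\in E$, and a tuple $\bar c$ of nodes outside $I_\beta$ is $(\gamma,F)$-clean for $f$ and $(\alpha,F)$-clean for $g$, then it is $(\gamma,F)$-clean for $g$.
\end{itemize}

\begin{definition}\label{def:P}
A \emph{promise} is a quadruple $\tau=(\gamma,k,F,\mathcal T)$ where $F\subseteq\omega$ is finite and $\mathcal T$ is a $k$-system from $\gamma$. A function $f:I_\alpha\to\omega$ with $\alpha\in E$ \emph{fulfills} $\tau$ if $\alpha\ge\gamma$ and $\mathcal T_\alpha$ contains an infinite pairwise disjoint family of tuples that are $(\gamma,F)$-clean for $f$.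

A \emph{condition} is a pair $p=(f_p,\Gamma_p)$ such that for some $\delta_p\in E$, the \emph{length} of $p$:
\begin{itemize}
\item[(P1)] $f_p:I_{\delta_p}\to\omega$ is a specializing coloring;
\item[(P2)] $\omega\setminus f_p[y{\downarrow}]$ is infinite for every $y\in M_{\delta_p}$;
\item[(P3)] $\Gamma_p$ is a countable set of promises, each fulfilled by $f_p$.
\end{itemize}
$P$ is the set of conditions, with $q\le p$ if and only if $f_q\supseteq f_p$ and $\Gamma_q\supseteq\Gamma_p$.
\end{definition}

$P$ is nonempty: take an injection of $I_{\min E}$ into the even numbers, and $\Gamma=\emptyset$.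

\begin{example}\label{ex:promise}
The simplest promises block the move of Example~\ref{ex:naive}. Suppose every node has uncountably many nodes above it. Let $p$ be a condition of length $\gamma$, let $y\in M_\gamma$ and $n\notin f_p[y{\downarrow}]$, and let $\mathcal T_\alpha=\{c\in M_\alpha:c\ge y\}$. This is a $1$-system: (T1) holds by \eqref{eq:compose}, and a lift of $c$ to $M_\beta$ is $x[\beta]$ for any $x\ge c$ outside $I_\beta$. If $q\le p$ carries the promise $(\gamma,1,\{n\},\mathcal T)$, then for every $q'\le q$ infinitely many nodes of $M_{\delta_{q'}}$ have no predecessor of color $n$.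
\end{example}

A promise asks for infinitely many disjoint clean tuples, where one might seem enough, so that finitely many of them can be sacrificed. This is what allows countably many promises, whose forbidden sets may cover $\omega$, to be kept at once.

\begin{lemma}[Extension]\label{lem:extend}
Let $p\in P$, let $\beta\in E$ with $\beta>\delta_p$, and let $F\subseteq\omega$ be finite. There is $q\le p$ with $\delta_q=\beta$, $\Gamma_q=\Gamma_p$ and $f_q(t)\notin F$ for all $t\in I_\beta\setminus I_{\delta_p}$.
\end{lemma}

\begin{proof}
Let $\alpha=\delta_p$. To preserve (P2) we draw all new colors from a set $X$ that contains infinitely many, and omits infinitely many, of the colors available at each frontier node. For $y\in M_\alpha$ let $A_y=\omega\setminus f_p[y{\downarrow}]$, which is infinite by (P2). By \eqref{eq:closed} and \eqref{eq:MinV}, $f_p\in V$, and $\{A_y:y\in M_\alpha\}$ is in $V$ and has size at most $\lambda$ there. Corollary~\ref{cor:split}, applied in $V$, gives $X\subseteq\omega$ with $A_y\cap X$ and $A_y\setminus X$ infinite for all $y\in M_\alpha$.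

The set $I_\beta\setminus I_\alpha$ is countably infinite, as $\beta$ is a limit above $\alpha$; enumerate it injectively as $t_0,t_1,\dots$. If $\Gamma_p\neq\emptyset$, enumerate it as $\tau_n=(\gamma_n,k_n,F_n,\mathcal T^n)$, $n<\omega$; otherwise put $F_n=\emptyset$. Define $f_q\supseteq f_p$ by choosing recursively
\[
f_q(t_l)\in\bigl(A_{t_l[\alpha]}\cap X\bigr)\setminus\Bigl(F\cup\bigcup_{n<l}F_n\cup\{f_q(t_j):j<l\}\Bigr),
\]
which is possible since a finite set is removed from an infinite one. So the $n$-th promise is respected by all new nodes except possibly $t_0,\dots,t_n$.

(P1): Let $s<t$ in $I_\beta$. If $t\in I_\alpha$, then $s\in I_\alpha$ and (P1) for $p$ applies. If $t=t_l$ and $s\in I_\alpha$, then $s<t_l[\alpha]$ by \eqref{eq:trace}, so $f_p(s)\notin A_{t_l[\alpha]}$, while $f_q(t_l)$ lies in that set. If both are new, they have different colors by construction.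

(P2): For $y\in M_\beta$ we have $f_q[y{\downarrow}]\subseteq f_p[y[\alpha]{\downarrow}]\cup X$ by \eqref{eq:trace}, and the complement of the right side is $A_{y[\alpha]}\setminus X$.

(P3): Fix $n$ and an infinite pairwise disjoint family in $\mathcal T^n_\alpha$ of tuples that are $(\gamma_n,F_n)$-clean for $f_p$. At most $n+1$ of them have a coordinate in $\{t_0[\alpha],\dots,t_n[\alpha]\}$. Discard these and lift each remaining tuple $\bar c$ to some $\bar d\in\mathcal T^n_\beta$. The lifts form an infinite pairwise disjoint family, and each is $(\gamma_n,F_n)$-clean for $f_p$ by (C1). If $t_l<d_i$, then $t_l[\alpha]$ is an element of $M_\alpha$ below $d_i$, so $t_l[\alpha]=d_i[\alpha]=c_i$; hence $l>n$ and $f_q(t_l)\notin F_n$. So $\bar d$ is $(\alpha,F_n)$-clean for $f_q$, and (C2) finishes the proof.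
\end{proof}

Consequently $\{p:t\in I_{\delta_p}\}$ is dense for every $t\in T$, and for a generic filter $G\subseteq P$ the union $\bigcup_{p\in G}f_p$ is a specializing coloring of $T$. It remains to show that $P$ is $\omega$-distributive.

\subsection{Entering a dense set while avoiding colors}\label{sub:avoid}

Let $N\prec H(\theta)$ be countable with $T,e,E,P\in N$, and let $\delta=N\cap\omega_1$. Then $\delta\in E$, $E\cap\delta$ is unbounded in $\delta$, and $N\cap T=e[N\cap\omega_1]=I_\delta$. Conditions in $N$ have length below $\delta$.

\begin{lemma}[Avoidance]\label{lem:avoid}
Let $p\in P\cap N$, let $D\in N$ be dense in $P$, let $x_1,\dots,x_m\in T\setminus I_\delta$, and let $F\subseteq\omega$ be finite. There is $q\le p$ with $q\in D\cap N$ such that $(x_1,\dots,x_m)$ is $(\delta_p,F)$-clean for $f_q$.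
\end{lemma}

The nodes $x_j$ are not in $N$, so elementarity cannot be applied to them. But the projections of the $x_j$ that matter are in $N$. If the lemma failed, they would all belong to a set of ``bad'' tuples that $N$ can define; this set is then tall enough to contain a system, and promising to keep $F$ away from that system contradicts badness.

\begin{proof}
\emph{Step 1: nodes whose projections leave $N$.} Call $x\in T\setminus I_\delta$ \emph{stopped} if $x{\downarrow}\cap I_\delta\subseteq I_\eta$ for some $\eta\in E\cap\delta$. If $x$ is not stopped, then
\begin{equation}\label{eq:inN}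
x[\eta]\in N\qquad\text{for all }\eta\in E\cap\delta ,
\end{equation}
because there is $t<x$ in $I_\delta\setminus I_\eta$, and $x[\eta]=t[\eta]$ with $t,\eta\in N$. For a stopped node \eqref{eq:inN} fails, but below it there is nothing left to color in $N$ from some stage on. Choose $\eta\in E\cap\delta$ above $\delta_p$ with $x_j{\downarrow}\cap I_\delta\subseteq I_\eta$ for all stopped $x_j$. By Lemma~\ref{lem:extend} and (N1) there is $p_1\le p$ in $N$ of length $\eta$ with $f_{p_1}(t)\notin F$ for all $t\in I_\eta\setminus I_{\delta_p}$. By (C2) it suffices to find $q\le p_1$ in $D\cap N$ such that $(x_1,\dots,x_m)$ is $(\eta,F)$-clean for $f_q$. For $q\in N$, no node of $I_{\delta_q}\setminus I_\eta\subseteq I_\delta\setminus I_\eta$ lies below a stopped $x_j$, so the stopped nodes impose no constraint. If all $x_j$ are stopped (or $m=0$), any $q\le p_1$ in $D\cap N$ works. Otherwise let $\bar x=(x_1,\dots,x_k)$, after renumbering, list the nodes that are not stopped, and assume toward a contradiction: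
\begin{equation}\label{eq:assume}
\text{there is no $q\le p_1$ in $D\cap N$ such that $\bar x$ is $(\eta,F)$-clean for $f_q$.}
\end{equation}

\emph{Step 2: bad tuples.} For $\alpha\in E_{\ge\eta}$ call $\bar c\in M_\alpha^k$ \emph{good at $\alpha$} if there is $q\le p_1$ in $D$ of length $\alpha$ such that $\bar c$ is $(\eta,F)$-clean for $f_q$, and \emph{bad at $\alpha$} otherwise. Let
\[
\mathcal S_\alpha=\{\bar c\in M^k_\alpha:\bar c[\alpha']\text{ is bad at $\alpha'$ for all }\alpha'\in E\cap[\eta,\alpha]\}.
\]
The sequence $\mathcal S=\langle\mathcal S_\alpha:\alpha\in E_{\ge\eta}\rangle$ is defined from parameters in $N$, so $\mathcal S\in N$, and it satisfies (T1) by \eqref{eq:compose}. We claim that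
\begin{equation}\label{eq:inS}
\bar x[\alpha]\in\mathcal S_\alpha\qquad\text{for all }\alpha\in E\cap[\eta,\delta).
\end{equation}
By \eqref{eq:compose} it suffices to see that $\bar x[\alpha']$ is bad at each $\alpha'\in E\cap[\eta,\delta)$. If it were good, then since $\bar x[\alpha']\in N$ by \eqref{eq:inN}, some witness $q$ would be in $N$, and $\bar x$ would be $(\eta,F)$-clean for $f_q$ by (C1), contrary to \eqref{eq:assume}.

\emph{Step 3: pruning.} To obtain (T2) we repeatedly remove the tuples that fail to lift. Let $\mathcal S^0=\mathcal S$,
\[
\mathcal S^{\nu+1}_\alpha=\{\bar c\in\mathcal S^\nu_\alpha:\text{for every $\beta>\alpha$ in $E$ there is }\bar d\in\mathcal S^\nu_\beta\text{ with }\bar d[\alpha]=\bar c\},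
\]
and $\mathcal S^\nu_\alpha=\bigcap_{\mu<\nu}\mathcal S^\mu_\alpha$ for limit $\nu$. The sequence decreases, so there is a least $\nu^*$ with $\mathcal S^{\nu^*+1}=\mathcal S^{\nu^*}$. Let $\mathcal T=\mathcal S^{\nu^*}$; it satisfies (T2), and $\langle\mathcal S^\nu:\nu\le\nu^*\rangle\in N$. Each $\mathcal S^\nu$ satisfies (T1), by induction. Intersections preserve (T1). For the successor step let $\bar d\in\mathcal S^{\nu+1}_\beta$ and $\alpha<\beta$. Then $\bar d[\alpha]\in\mathcal S^\nu_\alpha$, and for $\beta'>\alpha$ in $E$ it has a lift in $\mathcal S^\nu_{\beta'}$, namely $\bar d[\beta']$ if $\beta'\le\beta$ and a lift of $\bar d$ if $\beta'>\beta$. So $\bar d[\alpha]\in\mathcal S^{\nu+1}_\alpha$.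

The projections of $\bar x$ survive the pruning:
\begin{equation}\label{eq:inT}
\bar x[\alpha]\in\mathcal T_\alpha\qquad\text{for all }\alpha\in E\cap[\eta,\delta).
\end{equation}
Suppose not. For each $\alpha$ at which \eqref{eq:inT} fails, the least $\nu$ with $\bar x[\alpha]\notin\mathcal S^\nu_\alpha$ is not $0$ by \eqref{eq:inS} and is not a limit, so it has the form $\nu_\alpha+1$, and $\nu_\alpha\in N$ because it is defined from $\alpha$ and $\bar x[\alpha]\in N$. Choose $\alpha$ with $\nu=\nu_\alpha$ minimal. Then $\bar x[\beta]\in\mathcal S^\nu_\beta$ for all $\beta\in E\cap[\eta,\delta)$, whether or not \eqref{eq:inT} fails at $\beta$. So $\bar x[\alpha]$ has a lift in $\mathcal S^\nu_\beta$, namely $\bar x[\beta]$, for every $\beta\in E\cap N$ above $\alpha$. If some $\beta\in E$ above $\alpha$ admitted no lift, then by (N1), with parameters $\mathcal S^\nu,\alpha,\bar x[\alpha]\in N$, there would be such a $\beta$ in $N$. Hence $\bar x[\alpha]\in\mathcal S^{\nu+1}_\alpha$, contrary to the definition of $\nu_\alpha$.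

\emph{Step 4: the promise.} By \eqref{eq:inT}, $\mathcal T_\eta\ne\emptyset$, so all $\mathcal T_\alpha$ are nonempty by (T2), and $\sigma=(\eta,k,F,\mathcal T)$ is a promise. By Lemma~\ref{lem:disperse} there is $\beta>\eta$ in $E$ such that $\mathcal T_\beta$ contains an infinite pairwise disjoint family. By Lemma~\ref{lem:extend} there is $p_2\le p_1$ of length $\beta$ with $f_{p_2}(t)\notin F$ for all $t\in I_\beta\setminus I_\eta$. All tuples of $\mathcal T_\beta$ are $(\eta,F)$-clean for $f_{p_2}$, so $p_3=(f_{p_2},\Gamma_{p_2}\cup\{\sigma\})$ is a condition below $p_1$. Take $q\le p_3$ in $D$ and let $\alpha=\delta_q$. Since $f_q$ fulfills $\sigma$, some $\bar c\in\mathcal T_\alpha$ is $(\eta,F)$-clean for $f_q$, so $q$ witnesses that $\bar c$ is good at $\alpha$. But $\bar c\in\mathcal T_\alpha\subseteq\mathcal S_\alpha$ is bad at $\alpha$. This contradiction refutes \eqref{eq:assume}.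
\end{proof}

\subsection{Distributivity}\label{sub:distr}

\begin{proposition}\label{prop:distr}
$P$ is $\omega$-distributive.
\end{proposition}

Let $p_*\in P$ and dense open sets $D_n\subseteq P$ be given, take $N$ as in Section~\ref{sub:avoid} with $p_*,\langle D_n:n<\omega\rangle\in N$, and let $\delta=N\cap\omega_1$. We look for a condition of length $\delta$ that is a union of conditions in $N$. The tasks are to enter each $D_n$, to reserve infinitely many colors below each $y\in M_\delta$, and to keep each promise made on the way. A reservation is a pair $(y,j)$, read as ``from now on, do not use color $j$ below $y$'', and Lemma~\ref{lem:avoid} allows us to honor finitely many reservations at a time. If $M_\delta$ is countable, a recursion of length $\omega$ completes all tasks. In general we organize the finite stages of such a recursion into a $\sigma$-centered poset.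

\begin{proof}
\emph{The auxiliary poset.} Let $\Pi=\{p\in P\cap N:p\le p_*\}$, a countable set. Let $R$ be the set of pairs $(p,a)$ with $p\in\Pi$ and $a$ a finite subset of $M_\delta\times\omega$. Put $(p',a')\le(p,a)$ if $p'\le p$, $a'\supseteq a$, and
\[
f_{p'}(t)\ne j\qquad\text{whenever }(y,j)\in a,\ t<y\text{ and }t\in I_{\delta_{p'}}\setminus I_{\delta_p}.
\]
This relation is transitive. Let $(p'',a'')\le(p',a')\le(p,a)$, $(y,j)\in a$, and $t<y$ with $t\in I_{\delta_{p''}}\setminus I_{\delta_p}$. If $t\in I_{\delta_{p'}}$, then $f_{p''}(t)=f_{p'}(t)\ne j$; otherwise $f_{p''}(t)\ne j$ because $(y,j)\in a'$. Note that $(p,a')\le(p,a)$ whenever $a'\supseteq a$. So $(p,a_1\cup\dots\cup a_r)$ is a lower bound of $(p,a_1),\dots,(p,a_r)$, and $R$ is $\sigma$-centered because $\Pi$ is countable.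

\emph{The dense sets.} Let $\Sigma=\bigcup_{p\in\Pi}\Gamma_p$; by (N2), $\Sigma\subseteq N$. Write $\tau=(\gamma_\tau,k_\tau,F_\tau,\mathcal T^\tau)$ for $\tau\in\Sigma$. For $p\in\Pi$ and $\tau\in\Gamma_p$ take a countably infinite pairwise disjoint family in $\mathcal T^\tau_{\delta_p}$ of tuples that are $(\gamma_\tau,F_\tau)$-clean for $f_p$, and lift it to a countably infinite pairwise disjoint family $K_{p,\tau}\subseteq\mathcal T^\tau_\delta$. By (C1), the members of $K_{p,\tau}$ are $(\gamma_\tau,F_\tau)$-clean for $f_p$. Consider the following subsets of $R$.
\begin{itemize}
\item[(1)] $\mathbb D_n=\{(p,a):p\in D_n\}$ for $n<\omega$, and $\mathbb L_\alpha=\{(p,a):\delta_p>\alpha\}$ for $\alpha<\delta$.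
\item[(2)] $\mathbb G_{y,m}$ for $y\in M_\delta$, $m<\omega$: all $(p,a)$ such that $(y,j)\in a$ for at least $m$ colors $j\notin f_p[y{\downarrow}\cap I_{\delta_p}]$.
\item[(3)] $\mathbb E_{\tau,m}$ for $\tau\in\Sigma$, $m<\omega$: all $(p,a)$ such that either no $(p',a')\le(p,a)$ has $\tau\in\Gamma_{p'}$, or $\tau\in\Gamma_p$ and at least $m$ tuples $\bar c\in K_{p,\tau}$ satisfy $\{c_1,\dots,c_{k_\tau}\}\times F_\tau\subseteq a$.
\end{itemize}
All are dense. Let $(p,a)\in R$. For (1) let $D$ be $D_n$ or $\{r\in P:\delta_r>\alpha\}$; the latter is in $N$ and is dense by Lemma~\ref{lem:extend}. Apply Lemma~\ref{lem:avoid} to $p$, $D$, the nodes $y$ occurring in $a$, and the set $F$ of colors occurring in $a$. The resulting $q$ is in $\Pi\cap D$ and $(q,a)\le(p,a)$. For (2), $y{\downarrow}\cap I_{\delta_p}=y[\delta_p]{\downarrow}$ by \eqref{eq:trace}, so by (P2) for $p$ there are $m$ colors $j$ as required, and we add the pairs $(y,j)$ to $a$. For (3), if the first alternative fails at $(p,a)$, take $(p',a')\le(p,a)$ with $\tau\in\Gamma_{p'}$ and add to $a'$ the sets $\{c_1,\dots,c_{k_\tau}\}\times F_\tau$ for $m$ tuples $\bar c\in K_{p',\tau}$.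

\emph{A filter, found in $V$.} Conditions and promises need not lie in $V$, since systems are $\omega_1$-sequences built from $e$. But the definitions above use only countably much information about them. Fix an injection $\iota:N\to\omega$ and let $\hat R$ be the copy of $R$ obtained by replacing $(p,a)$ by $(\iota(p),a)$. The following objects are countable subsets of $V$, so they belong to $V$ by \eqref{eq:closed}: the set $\iota[\Pi]$; the relations $\{(\iota(p'),\iota(p)):p'\le p\}$, $\{(\iota(p),n):p\in D_n\}$ and $\{(\iota(p),\iota(\tau)):\tau\in\Gamma_p\}$, with $p,p'$ ranging over $\Pi$; and the functions $\iota(p)\mapsto(f_p,\delta_p)$, $\iota(\tau)\mapsto F_\tau$ and $(\iota(p),\iota(\tau))\mapsto K_{p,\tau}$, whose values lie in $V$ by \eqref{eq:closed} again. Recall also that $I_{\delta_p}=\operatorname{dom}f_p$. The poset $\hat R$ and the indexed family of the copies of the sets (1)--(3) are defined from these objects, $T$ and $M_\delta$ by quantifying over these sets and their finite subsets only. So they belong to $V$, and by \eqref{eq:MinV} the family has size at most $\lambda<\mathfrak p$ in $V$. The copies are dense in $V$ because density refers only to the poset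 and the set, and $\hat R$ is $\sigma$-centered in $V$ by the argument above. By Theorem~\ref{thm:bell} in $V$ there is a filter on $\hat R$ meeting all of them. Let $G\subseteq R$ be the corresponding filter in $V_1$.

\emph{The lower bound.} Let $f=\bigcup\{f_p:(p,a)\in G\}$, $\Gamma=\bigcup\{\Gamma_p:(p,a)\in G\}$ and $q=(f,\Gamma)$. As $G$ is directed and meets every $\mathbb L_\alpha$, $f$ is a function with domain $I_\delta$, and any two nodes of $I_\delta$ lie in the domain of a single $f_p$, so (P1) holds. Reservations are honored:
\begin{equation}\label{eq:honor}
\text{if $(p,a)\in G$, $(y,j)\in a$, $t<y$ and $t\notin I_{\delta_p}$, then $f(t)\ne j$.}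
\end{equation}
Indeed $t\in I_\delta$, so $t\in I_{\delta_{p'}}$ for some $(p',a')\in G$. If $(p'',a'')\in G$ extends both pairs, then $f(t)=f_{p''}(t)\ne j$ by the definition of $(p'',a'')\le(p,a)$.

(P2): Let $y\in M_\delta$, $m<\omega$ and $(p,a)\in G\cap\mathbb G_{y,m}$. The $m$ colors in the definition of $\mathbb G_{y,m}$ are not used by $f$ on $y{\downarrow}\cap I_{\delta_p}$, nor on the rest of $y{\downarrow}$ by \eqref{eq:honor}. As $m$ is arbitrary, $\omega\setminus f[y{\downarrow}]$ is infinite.

(P3): $\Gamma\subseteq\Sigma$ is countable. Let $\tau\in\Gamma_{p_0}$ with $(p_0,a_0)\in G$; then $\gamma_\tau\le\delta_{p_0}<\delta$. Let $m<\omega$ and $(p,a)\in G\cap\mathbb E_{\tau,m}$. A common extension of $(p,a)$ and $(p_0,a_0)$ shows that the first alternative fails, so there are $m$ tuples $\bar c\in K_{p,\tau}\subseteq\mathcal T^\tau_\delta$ as in the second. They are pairwise disjoint, $(\gamma_\tau,F_\tau)$-clean for $f_p$, and $(\delta_p,F_\tau)$-clean for $f$ by \eqref{eq:honor}, hence $(\gamma_\tau,F_\tau)$-clean for $f$ by (C2). So the family of tuples in $\mathcal T^\tau_\delta$ that are $(\gamma_\tau,F_\tau)$-clean for $f$ has arbitrarily large finite pairwise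 disjoint subfamilies, and by Lemma~\ref{lem:cover} it has an infinite one.

Thus $q\in P$ and $q\le p$ for all $(p,a)\in G$. Hence $q\le p_*$, and $q\in D_n$ for all $n$ because $G$ meets $\mathbb D_n$ and $D_n$ is open.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
A tree $T$ as in the second sentence of the theorem has size $\lambda$ with $\aleph_1\le\lambda<\mathfrak p$. The iteration $\mathrm{Col}(\omega_1,\lambda)*\dot P$ makes $T$ special, by the remark after Lemma~\ref{lem:extend}. A real of the extension lies in $V_1$ by Proposition~\ref{prop:distr} and then in $V$ by \eqref{eq:closed}. So no $\lambda<\mathfrak p$ is the size of a tree as in the definition of $\mathfrak{no}$, and $\mathfrak p\le\mathfrak{no}$.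
\end{proof}

\begin{remark}
The bound $\lambda<\mathfrak p$ enters three times: in Lemma~\ref{lem:nobranch}, as $\lambda<\mathfrak c$; in the choice of $X$ in Lemma~\ref{lem:extend}; and in the choice of $G$ in Proposition~\ref{prop:distr}. The last two uses handle the up to $\lambda$ nodes of one frontier. A size restriction of some kind cannot be avoided, by Proposition~\ref{prop:upper}.
\end{remark}

\section{The two models}\label{sec:models}

Recall that a ccc forcing preserves cardinals, and that every subset of a ground model set $B$ in a ccc extension has a \emph{nice name}, which assigns to each point of $B$ a countable antichain taken from any prescribed dense set of conditions.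

\subsection{The Cohen model}

\begin{proof}[Proof of Corollary~\ref{cor:main}(1)]
Let $\kappa^{\aleph_0}=\kappa\ge\aleph_2$, for instance $\kappa=\mathfrak c^+$. Force with the ccc poset of finite partial functions from $\kappa\times\omega$ to $\omega$, let $G$ be generic and let $c_\xi(n)=(\bigcup G)(\xi,n)$. The reals $c_\xi$ are distinct and there are $\kappa^{\aleph_0}=\kappa$ nice names for reals, so $\mathfrak c=\kappa$ in $V[G]$.

The set $\{c_\xi:\xi<\omega_1\}$ is nonmeager in $V[G]$. Let $\langle Z_n:n<\omega\rangle\in V[G]$ be a sequence of nowhere dense trees. A nice name for a code of it involves countably many conditions, so the sequence lies in $V[G{\upharpoonright}J]$, where $J\subseteq\kappa$ is a countable set in $V$ and $G{\upharpoonright}J$ is the set of conditions in $G$ with domain contained in $J\times\omega$. Let $\xi\in\omega_1\setminus J$. By the product lemma $c_\xi$ is generic for $\omega^{<\omega}$ over $V[G{\upharpoonright}J]$, and $\omega^{<\omega}\setminus Z_n$ is a dense set in that model, so $c_\xi\notin[Z_n]$ for every $n$. Hence $\mathrm{non}(\mathcal M)=\aleph_1$ in $V[G]$, and Theorem~\ref{thm:A} gives $\aleph_1\le\mathfrak{st}\le\mathfrak{no}=\aleph_1<\mathfrak c=\kappa$.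
\end{proof}

\subsection{Large $\mathfrak p$ together with a Suslin tree}

By Theorem~\ref{thm:B} it suffices to make $\mathfrak p$ large while preserving one non-special tree of size $\aleph_1$. We preserve a Suslin tree. A poset has \emph{property K} if for any conditions $p_\alpha$, $\alpha<\omega_1$, there is an uncountable $J\subseteq\omega_1$ such that $p_\alpha$ and $p_\beta$ are compatible for all $\alpha,\beta\in J$. Property K implies the ccc.

\begin{lemma}\label{lem:suslin}
A Suslin tree $S$ remains Suslin after a forcing with property K.
\end{lemma}

\begin{proof}
The forcing preserves $\omega_1$, so $S$ keeps its height. Suppose $p$ forces that $\dot A\subseteq S$ is an uncountable antichain (respectively chain). By recursion choose $p_\alpha\le p$ and distinct $s_\alpha\in S$, $\alpha<\omega_1$, with $p_\alpha\Vdash s_\alpha\in\dot A$. Let $J$ be as in property K. For $\alpha\ne\beta$ in $J$ a common extension of $p_\alpha,p_\beta$ forces $s_\alpha,s_\beta\in\dot A$, so these nodes are incomparable (respectively comparable) in $S$. Then $\{s_\alpha:\alpha\in J\}$ is an uncountable antichain (respectively chain) in the ground model.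
\end{proof}

Let $\vec A=\langle A_\eta:\eta<\mu\rangle$ be a sequence of subsets of $\omega$ all of whose finite intersections are infinite. Let $\mathbb M_{\vec A}$ be the set $[\omega]^{<\omega}\times[\mu]^{<\omega}$, where $(s',u')\le(s,u)$ if $s'\supseteq s$, $u'\supseteq u$, and every element of $s'\setminus s$ exceeds every element of $s$ and lies in $A_\eta$ for all $\eta\in u$. We call $s$ the \emph{stem}. The greatest element is $(\emptyset,\emptyset)$, and $(s,u\cup u')$ extends both $(s,u)$ and $(s,u')$. The union $B$ of the stems of a generic filter is an infinite pseudointersection of the $A_\eta$. It is infinite because any $(s,u)$ has an extension $(s\cup\{j\},u)$ with $j$ arbitrarily large in $\bigcap_{\eta\in u}A_\eta$. And $B\setminus A_\eta$ is finite because conditions $(s,u)$ with $\eta\in u$ are dense and force $B\setminus s\subseteq A_\eta$.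

\begin{proof}[Proof of Corollary~\ref{cor:main}(2)]
Work in $V=L$, where GCH holds and there is a Suslin tree $S$. Let $\kappa\ge\aleph_2$ be regular, so $\kappa^{<\kappa}=\kappa$; the case $\kappa=\aleph_2$ suffices for the Problem. We define a finite support iteration $\langle P_\zeta:\zeta\le\kappa\rangle$ in which the iterand at stage $\zeta$ is $\mathbb M_{\vec A^\zeta}$, where $\mu_\zeta<\kappa$ is a nonzero cardinal of $V$ and $\vec A^\zeta$ is given by a $P_\zeta$-name for a sequence of length $\mu_\zeta$ with infinite finite intersections. The following two properties hold for any such choice and every $\xi\le\kappa$.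

\emph{Determined conditions are dense.} Call $p\in P_\xi$ \emph{determined} if each $p(\zeta)$ is the canonical name of a pair $(s^p_\zeta,u^p_\zeta)\in[\omega]^{<\omega}\times[\mu_\zeta]^{<\omega}$. We argue by induction on $\xi$. Given $p$ with nonempty support, let $\zeta$ be the largest element of the support, extend $p{\upharpoonright}\zeta$ to a condition deciding $p(\zeta)$ and then to a determined condition of $P_\zeta$, and append the decided value. There are at most $\kappa$ determined conditions.

\emph{$P_\xi$ has property K.} Let $p_\alpha$, $\alpha<\omega_1$, be given; extending them, assume they are determined. By the $\Delta$-system lemma there is an uncountable set of indices on which the supports have pairwise intersection equal to a fixed finite set $r$. There are countably many assignments of stems to the points of $r$, so we may thin out to an uncountable $J$ on which $s^{p_\alpha}_\zeta=s_\zeta$ does not depend on $\alpha$ for $\zeta\in r$. For $\alpha\neq\beta$ in $J$ let $q(\zeta)=(s_\zeta,u^{p_\alpha}_\zeta\cup u^{p_\beta}_\zeta)$ for $\zeta\in r$, and for $\zeta\notin r$ let $q(\zeta)$ be $p_\alpha(\zeta)$ or $p_\beta(\zeta)$, whichever has $\zeta$ in its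 support, and trivial if neither has. At each coordinate $q(\zeta)$ is forced to extend $p_\alpha(\zeta)$ and $p_\beta(\zeta)$, so $q\le p_\alpha,p_\beta$.

\emph{Bookkeeping.} For $\xi\le\kappa$ and a cardinal $\mu$ with $1\le\mu<\kappa$ there are at most $(\kappa^{\aleph_0})^{\mu\cdot\aleph_0}=\kappa$ nice $P_\xi$-names, built from determined conditions, for subsets of $\mu\times\omega$. Once $P_\xi$ is defined, for $\xi<\kappa$, list all pairs of such a $\mu$ and such a name as $\langle(\mu_{\xi,\rho},\dot B_{\xi,\rho}):\rho<\kappa\rangle$. Fix in advance a surjection $\pi:\kappa\to\kappa\times\kappa$ such that the first coordinate of $\pi(\zeta)$ is at most $\zeta$. At stage $\zeta$ with $\pi(\zeta)=(\xi,\rho)$ let $\mu_\zeta=\mu_{\xi,\rho}$, and let $\vec A^\zeta$ be the sequence of the sections $\{n:(\eta,n)\in\dot B_{\xi,\rho}\}$, $\eta<\mu_\zeta$, if their finite intersections are infinite, and the constant sequence with value $\omega$ otherwise.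

\emph{$\mathfrak p=\mathfrak c=\kappa$ in the extension.} Let $G\subseteq P_\kappa$ be generic. In $V[G]$ let $\mathcal F$ be a family of size $\mu$, $1\le\mu<\kappa$, with infinite finite intersections, and code an enumeration of it by $B\subseteq\mu\times\omega$. A nice name for $B$ involves at most $\mu\cdot\aleph_0<\kappa$ conditions, each of finite support. As $\kappa$ is regular, it is a $P_\xi$-name for some $\xi<\kappa$, so it equals some $\dot B_{\xi,\rho}$ and is considered at a stage $\zeta\ge\xi$. The finite intersections of $\mathcal F$ are infinite in that intermediate model as well, so $\vec A^\zeta$ enumerates $\mathcal F$ and stage $\zeta$ adds an infinite pseudointersection. Hence $\mathfrak p\ge\kappa$. The count of nice names gives $\mathfrak c\le\kappa$, and $\mathfrak p\le\mathfrak c$.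

\emph{The values of $\mathfrak{st}$ and $\mathfrak{no}$.} By Lemma~\ref{lem:suslin}, $S$ is Suslin in $V[G]$. Its levels are countable antichains, so it is an $(\omega_1,{\le}\aleph_1)$-Aronszajn tree of size $\aleph_1$, and it is not special because countably many countable antichains cannot cover it. Thus $\mathfrak{st}=\aleph_1$. Theorem~\ref{thm:B} and Proposition~\ref{prop:upper} give $\kappa=\mathfrak p\le\mathfrak{no}\le\mathfrak c=\kappa$. Therefore $\mathfrak{st}=\aleph_1<\mathfrak{no}=\mathfrak c=\kappa$ in $V[G]$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bell}
M. Bell, \emph{On the combinatorial principle $P(\mathfrak c)$}, Fund. Math. 114 (1981).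

\bibitem{Switzer}
Corey Bacal Switzer, \emph{Specializing Wide Aronszajn Trees without Adding Reals}, arXiv:2002.08206 (2020).

\end{thebibliography}
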